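# Local matching rules on networks with odd cycles: regret of order $\epsilon^{-1}$

## 1. Three types that can all be matched with each other

Agents of three types $0,1,2$ arrive one per period, type $i$ with probability $\lambda_i<\tfrac12$, independently, with $\lambda_0+\lambda_1+\lambda_2=1$. Two agents of different types can be matched; the pair leaves and earns $1$. Use the obvious rule: an arriving agent is matched with a waiting agent of another type if there is one, and otherwise waits.

Under this rule at most one type is waiting at any time. Let $q_t$ be the number of waiting agents after period $t$. If $q_t=0$, the next arrival waits and $q_{t+1}=1$. If $q_t\ge1$ and the waiting type is $i$, then $q$ goes up by $1$ with probability $\lambda_i$ and down by $1$ with probability $1-\lambda_i$. Its mean change is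
$$\lambda_i-(1-\lambda_i)=-2\left(\tfrac12-\lambda_i\right)=-2z_{jk},\qquad z_{jk}:=\tfrac12-\lambda_i=\tfrac12(\lambda_j+\lambda_k-\lambda_i),\quad \{i,j,k\}=\{0,1,2\}.$$
The numbers $z_{jk}$ solve $z_{01}+z_{02}=\lambda_0$, $z_{01}+z_{12}=\lambda_1$, $z_{02}+z_{12}=\lambda_2$: they are the long-run frequencies at which the three kinds of pair must be formed if nobody is to be left over. For $\lambda=(0.3,0.3,0.4)$ we get $z_{01}=0.1$ and $z_{02}=z_{12}=0.2$.

Put $\epsilon=\min(z_{01},z_{02},z_{12})$. How large is $q_t$? Let $\xi_1,\xi_2,\dots$ be independent, equal to $+1$ with probability $\tfrac12-\epsilon$ and to $-1$ otherwise. Let $w_0=1$ and $w_{t+1}=\max(w_t+\xi_{t+1},1)$. Since $\lambda_i\le\frac12-\epsilon$, the two processes can be built together so that $q$ goes up from a positive value only if $\xi=+1$. Then $q_t\le w_t$ for all $t$, because from $q_t=0$ we go to $1\le w_{t+1}$, and from $q_t\ge1$ we have $q_{t+1}\le q_t+\xi_{t+1}\le w_{t+1}$. Unrolling the recursion and reversing the order of the steps, $w_t-1$ has the law of $\max_{0\le s\le t}(\xi_1+\dots+\xi_s)$. This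 is at most the all-time maximum of the walk, which by gambler's ruin is $\ge m$ with probability $\varrho^m$, $\varrho=(\frac12-\epsilon)/(\frac12+\epsilon)$. Hence
$$\mathbb E q_t\le1+\frac{\varrho}{1-\varrho}=1+\frac{\frac12-\epsilon}{2\epsilon}\le1+\frac1{4\epsilon}.$$
Someone who sees the whole arrival sequence forms at most $t/2$ pairs by time $t$. Our rule has formed $(t-q_t)/2$ pairs. So in expectation it loses at most $\frac12+\frac1{8\epsilon}$, however large $t$ is.

The rule looks only at which neighboring types are present. It does not count how many agents wait, has no memory, and knows nothing about far-away types. Still, it loses at most order $\epsilon^{-1}$ at all times.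

The triangle is a lucky case: only one type waits at a time, so an arrival never has to choose between two types. On a pentagon, types $0$ and $2$ can wait at the same time, and an arriving $1$ has to pick one of them. On larger graphs such choices interact over long distances. Is there always a rule that looks only at the presence of neighboring types and loses only order $\epsilon^{-1}$?

## 2. Local availability-based policies and the scale $\epsilon^{-1}$

**Model.** There is a finite set $\mathcal A=\{1,\dots,n\}$ of types and a compatibility graph $G=(\mathcal A,\mathcal E)$, simple and possibly with cycles. Each edge $e$ has a reward $r_e>0$; put $r_{\max}=\max_er_e$. (If $\mathcal E=\emptyset$, nothing can be matched and there is nothing to prove.) In each period $t=1,2,\dots$ one agent arrives, of type $i$ with probability $\lambda_i>0$, $\sum_i\lambda_i=1$, independently across periods. All queues are empty at first. The arrival joins the queue $Q_i$ of its type. Matching a waiting $i$ with a waiting $j$, $\{i,j\}\in\mathcal E$, removes both and earns $r_{ij}$. A policy is online: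 in period $t$, after seeing the arrival, it decides with the information available up to time $t$. It knows $(G,r,\lambda)$.

**Regret.** The offline benchmark chooses, at each time $t$, a maximum-reward matching among all agents that have arrived by time $t$. $\mathrm{Regret}(t)$ is the expected offline reward up to $t$ minus the expected policy reward up to $t$. All-time regret is $\sup_{t\ge1}\mathrm{Regret}(t)$.

**Fluid relaxation and general position gap.** The static planning problem is to maximize $\sum_er_ez_e$ subject to $\sum_{e\ni i}z_e\le\lambda_i$ for all $i$ and $z\ge0$. Let $z^*$ be its optimal solution and $\mathcal A_+=\{i:\sum_{e\ni i}z^*_e<\lambda_i\}$. The network satisfies GPG if $z^*$ is unique and nondegenerate, that is, $|\{e:z^*_e>0\}|+|\mathcal A_+|=n$, and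
$$\epsilon:=\min\Big\{\min_{e:z^*_e>0}z^*_e,\ \min_{i\in\mathcal A_+}\big(\lambda_i-\sum_{e\ni i}z_e^*\big)\Big\}>0 .$$
Note that $\epsilon\le1$.

The triangle of Section 1 satisfies GPG. All three constraints are tight at $z$; the prices $\pi=(\frac12,\frac12,\frac12)$ are a dual solution with the same value $\frac12$, so by complementary slackness every optimum is tight at all three vertices and hence equals $z$; and $3+0=3$. A single edge with $\lambda=(\frac12,\frac12)$ does not: $z^*=\frac12$ is unique, but $1+0\ne2$.

**Availability-based policies.** When a type-$i$ agent arrives, such a policy decides as a function only of $i$ and the vector $(\mathbf 1\{Q_j>0\})_{j\in\mathcal A}$: it matches the arrival with a waiting agent of a compatible type $j$ with $Q_j>0$, or lets it wait. It uses no queue lengths, past availability, time or other memory. It may randomize, with probabilities that depend on $(G,r,\lambda)$. It is global if it uses the availability of all types. It is local if only the availability of the neighbors of $i$ in $G$ is used. A static priority policy matches the arrival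 with an available neighbor according to a fixed order; it is local.

**Optimal scaling.** A policy achieves the optimal scaling $O(\epsilon^{-1})$ if for every $(G,r)$ there is $C=C(G,r)<\infty$, independent of $\lambda,\epsilon,t$, such that $\sup_t\mathrm{Regret}(t)\le C\epsilon^{-1}$ for every $\lambda$ satisfying GPG with gap $\epsilon$. The order cannot be improved: by a lower bound of Kerimov et al. (2024), there are networks and families of rates with $\epsilon\to0$ on which every online policy has $\sup_t\mathrm{Regret}(t)\ge c\,\epsilon^{-1}$, with $c>0$ independent of $\epsilon$.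

The question is posed by Süleyman Kerimov, Pengyu Qian, Mingwei Yang and Sophie H. Yu, "Optimal regret for dynamic matching with static priorities", arXiv:2503.09762 (2025). Two results are known: a global availability-based policy (probabilistic matching) achieves $O(\epsilon^{-1})$ on general networks, and a local static priority policy (truncated tree priority) achieves it on acyclic networks. Does some local availability-based policy achieve it on general networks satisfying GPG?

The answer is yes. Theorem 1 does it with one coin per odd cycle of the fluid solution. Theorem 2 does it with no coin at all, by a deterministic static priority policy. The second proof needs the first one as background.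

**Conventions.** Write $z=z^*$, $\mathcal E_+=\{e:z_e>0\}$ and $u^\pm=\max(\pm u,0)$. $\mathcal F_t$ is generated by all arrivals and coins up to period $t$, $\mathbb E_t=\mathbb E[\,\cdot\mid\mathcal F_t]$, $\Delta Y=Y(t+1)-Y(t)$. $Q(t)$ is the queue vector after period $t$, and the arrival in period $t+1$ sees the availability $\mathbf 1\{Q_j(t)>0\}$.

## 3. The support of the fluid solution: trees and odd cycles

Both policies will use only edges of $\mathcal E_+$. We need the shape of $(\mathcal A,\mathcal E_+)$, and a way to read regret off the queues.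

**Lemma 1.** Under GPG every connected component of $(\mathcal A,\mathcal E_+)$ is either (T) a tree containing exactly one vertex of $\mathcal A_+$, or (U) a connected graph with exactly one cycle, which is odd, containing no vertex of $\mathcal A_+$.

*Proof.* Write the linear program with slacks as equalities, and let $\mathbf e_i$ be the unit vectors of $\mathbb R^n$. The positive variables at the optimum have the columns $\mathbf e_i+\mathbf e_j$ for $\{i,j\}\in\mathcal E_+$ and $\mathbf e_i$ for $i\in\mathcal A_+$. There are $n$ of them.

These columns are independent. Suppose $w\ne0$ is a vector of coefficients of a vanishing combination. The slack columns alone are independent, so the edge part of $w$ is nonzero. For small $\tau>0$ the points "optimum $\pm\tau w$" satisfy the equalities and stay nonnegative, so they are feasible. Their average is optimal and neither beats the optimum, so both are optimal. Their $z$-parts differ from $z^*$, which contradicts uniqueness.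

Consider a component with $v$ vertices, $m$ edges and $s$ vertices in $\mathcal A_+$. Its $m+s$ columns are independent and live in a coordinate space of dimension $v$, so $m+s\le v$. Summed over components both sides give $n$, so $m+s=v$ in each component. Connectivity gives $m\ge v-1$. Either $(m,s)=(v-1,1)$, which is (T), or $(m,s)=(v,0)$, and then the component has exactly one cycle. An even cycle is impossible, because the combination of its edge columns with alternating coefficients $\pm1$ vanishes. $\square$

**Lemma 2.** If a policy uses only edges of $\mathcal E_+$, then for every $t$ and on every sample path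
$$0\le(\text{offline reward})-(\text{policy reward})\le r_{\max}\sum_{i\notin\mathcal A_+}Q_i(t).$$

*Proof.* The lower bound holds because the offline matching is optimal. By LP duality and complementary slackness there is $\pi\ge0$ with $\pi_i+\pi_j\ge r_{ij}$ on $\mathcal E$, equality on $\mathcal E_+$, and $\pi_i=0$ on $\mathcal A_+$. If $i\notin\mathcal A_+$, then $\sum_{e\ni i}z_e=\lambda_i>0$, so some $\{i,j\}$ lies in $\mathcal E_+$ and $\pi_i\le\pi_i+\pi_j=r_{ij}\le r_{\max}$. Let $A_i(t)$ be the number of type-$i$ arrivals up to $t$. Every matching has reward at most the sum of $\pi$ over the matched agents, so the offline reward is at most $\sum_i\pi_iA_i(t)$. For the policy there is equality on each match, and exactly $A_i(t)-Q_i(t)$ agents of type $i$ have been matched, so its reward is $\sum_i\pi_i(A_i(t)-Q_i(t))$. The difference is at most $\sum_i\pi_iQ_i(t)\le r_{\max}\sum_{i\notin\mathcal A_+}Q_i(t)$. $\square$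

So it suffices to keep the queues outside $\mathcal A_+$ at order $\epsilon^{-1}$, uniformly in time and in $\lambda$. Rewards now disappear from the argument.

## 4. The tree rule, and alternating sums of queues

### 4.1 Rooted components

In a (T)-component let the root be its vertex in $\mathcal A_+$. In a (U)-component label the cycle $v_0,v_1,\dots,v_{2k}$ ($k\ge1$) with edges $\{v_j,v_{j+1}\}$, $0\le j<2k$, and $e_0=\{v_{2k},v_0\}$. Put $a=v_0$, $\rho=v_{2k}$, delete $e_0$, and root the resulting tree at $\rho$. Then the parent of $v_j$ is $v_{j+1}$ for $j<2k$. "Tree edge" means an edge of these rooted trees. Write $\mathrm{ch}(p)$ for the children of $p$, $\mathrm{gc}(p)$ for its grandchildren, $\mathrm{pa}(p)$ for its parent, $D(p)$ for its subtree including $p$, and $d$ for tree distance. Vertices of a (U)-component not on the cycle are called off-cycle; all children of an off-cycle vertex, and all children of $a$, are off-cycle.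

**Tree rule** for an arriving $i$: match with an available child if there is one (in a fixed order); otherwise with the parent if $i$ has one and it is available; otherwise wait.

**Near-tree rules.** Both policies below have this form: every arrival follows the tree rule, except that in each (U)-component an arriving $a$ may, in certain cases, be matched with a waiting $\rho$ instead. The cases depend only on the availability of neighbors of $a$ and possibly on a coin flipped at that moment. In particular an arriving $\rho$ is never matched with a waiting $a$.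

**Invariant.** *Under a near-tree rule, the endpoints of a tree edge are never both nonempty.* A queue grows only when an arrival waits, and an arrival waits only if all its tree neighbors are empty. At the start all queues are empty.

### 4.2 A path on which a queue drifts upward

The first thing to try is to show that each nonempty queue tends to shrink. Take the path $h-g-c-p$ with rates $\lambda_h=0.16$, $\lambda_g=\lambda_c=0.32$, $\lambda_p=0.20$ and rewards $r_{hg}=r_{gc}=2$, $r_{cp}=1$. The vector $z_{hg}=z_{gc}=z_{cp}=0.16$ is feasible with value $0.8$. The prices $\pi=(1,1,1,0)$ on $(h,g,c,p)$ are dual feasible with value $0.16+0.32+0.32=0.8$, so both are optimal. By complementary slackness every optimum is tight at $h,g,c$, hence equals $z$. Only $p$ has slack, $0.04$. So GPG holds with $\epsilon=0.04$, and the root is $p$.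

Suppose $Q_h>0$ and $Q_c>0$ (reached, for instance, after one $h$ and one $c$). By the invariant $Q_g=Q_p=0$. An arriving $g$ takes its child $h$ and an arriving $p$ takes $c$, while $h$ and $c$ wait. The mean change of $Q_c$ is $\lambda_c-\lambda_p=+0.12$. So $Q_c$ grows as long as $Q_h>0$, and no drift bound for $Q_c$ alone can hold.

Look instead at $Q_c-Q_g+Q_h$. In the same state its mean change is $0.12+(\lambda_h-\lambda_g)=0.12-0.16=-0.04$. If $Q_c>0$ and $Q_h=0$, an arriving $g$ takes its parent $c$, and the mean change is $\lambda_h+\lambda_c-\lambda_g-\lambda_p=-0.04$ again. Whenever $Q_c>0$ this alternating sum has drift exactly minus the slack. And if $Q_c=0$, the sum is at most $Q_h$, a quantity deeper in the tree. This is the pattern for all that follows.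

### 4.3 Signed sums and their drifts

Fix a component and a near-tree rule. For a vertex $i$ put
$$W_i=\sum_{j\in D(i)}(-1)^{d(i,j)}Q_j,\qquad T_i=\sum_{c\in\mathrm{ch}(i)}W_c,\qquad\text{so that}\qquad W_i=Q_i-T_i.\tag{1}$$
For a pentagon ($k=2$, no off-cycle vertices, $\rho=v_4$), writing $Q_j$ for the queue of $v_j$, we have $T_{v_0}=0$, $T_{v_1}=Q_0$, $T_{v_2}=Q_1-Q_0$, $T_{v_3}=Q_2-Q_1+Q_0$, $T_\rho=Q_3-Q_2+Q_1-Q_0$ and $W_\rho=Q_4-Q_3+Q_2-Q_1+Q_0$.

In each period exactly one queue changes, by $\pm1$: either the arrival waits, or one waiting agent leaves. Hence $|\Delta W_i|\le1$ and $|\Delta T_i|\le1$.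

**Drifts.** Let $X_f\in\{0,1\}$ indicate a match on edge $f$ in period $t+1$. Then $\Delta Q_j=\mathbf 1\{j\text{ arrives}\}-\sum_{f\ni j}X_f$. For every $j\notin\mathcal A_+$, that is, for every $j$ except the root of a (T)-component, $\lambda_j=\sum_{f\ni j}z_f$. So for such $j$
$$\mathbb E_t\Delta Q_j=\sum_{f\ni j}(z_f-\mathbb E_tX_f).$$
Form the signed sum over $D(i)$, where $i$ is not the root of a (T)-component. A tree edge inside $D(i)$ has endpoints of opposite signs, so its term cancels. Only tree edges leaving $D(i)$, and possibly $e_0$, survive. In a (U)-component write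
$$S=W_\rho,\quad y=z_{e_0},\quad m=z_{av_1},\quad x=\mathbb E_tX_{e_0},\quad z_j=z_{v_jv_{j+1}}\ (0\le j<2k).$$

For a child $c$ of $p$, the only edges of $\mathcal E_+$ with exactly one endpoint in $D(c)$ are $cp$ (where $c$ has sign $+1$) and, if $a\in D(c)$, the edge $e_0$; note $\rho\notin D(c)$. The case $a\in D(c)$ happens exactly when $c=v_{j-1}$, $p=v_j$ with $1\le j\le2k$, and then $a$ has sign $(-1)^{j-1}$ and contributes $(-1)^{j-1}(y-x)=(-1)^j(x-y)$. Therefore
$$\mathbb E_t\Delta T_p=\sum_{c\in\mathrm{ch}(p)}(z_{cp}-\mathbb E_tX_{cp})+\sigma_p(x-y),\qquad\sigma_{v_j}=(-1)^j\ (1\le j\le2k),\quad\sigma_p=0\text{ otherwise}.\tag{2}$$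
In particular $\sigma_a=0$. In a (T)-component the last term is absent. For $S$ all tree edges cancel, and both endpoints of $e_0$ have sign $+1$ because $d(\rho,a)=2k$ is even. This is where oddness of the cycle enters. For $W_a$ the surviving edges are $av_1$ and $e_0$. So
$$\mathbb E_t\Delta S=2(y-x),\qquad\mathbb E_t\Delta W_a=m+y-x-\mathbb E_tX_{av_1}.\tag{3}$$

**When some child of $p$ is nonempty.** Then $Q_p=0$ by the invariant, so a match on an edge $cp$ can only come from an arrival of $p$. Such an arrival is matched with a child, unless $p=a$ and it is matched with $\rho$. Hence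
$$\sum_{c\in\mathrm{ch}(p)}\mathbb E_tX_{cp}=\lambda_p\ \ (p\ne a),\qquad\sum_{c\in\mathrm{ch}(a)}\mathbb E_tX_{ca}=\lambda_a-x,\qquad\text{if some child of }p\text{, resp. of }a\text{, is nonempty}.\tag{4}$$

**When all children of $p$ are empty.** By (1), for every vertex $c$,
$$-T_c=\sum_{g\in\mathrm{ch}(c)}(T_g-Q_g)\le\sum_{g\in\mathrm{ch}(c)}T_g.\tag{5}$$
If all children $c$ of $p$ are empty, then $W_c=-T_c$, and summing (5) over them,
$$T_p=-\sum_{c\in\mathrm{ch}(p)}T_c\le\sum_{g\in\mathrm{gc}(p)}T_g.\tag{6}$$

**Recovering the queues.** Again by (1),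
$$\sum_{c\in\mathrm{ch}(p)}Q_c=T_p+\sum_{c\in\mathrm{ch}(p)}T_c,\qquad Q_\rho=S+T_\rho,\qquad S\ge-T_\rho.\tag{7}$$
So upper bounds on all $T_p$, and on $S$ in a (U)-component, bound all the queues we need.

## 5. From coordinate drifts to exponential tails

We shall have several coordinates. Each either has drift at most $-\epsilon/2$ or is dominated by the others. This section turns that into a bound of order $\epsilon^{-1}$ with exponential tails.

**Lemma 3.** Let $X_t$ be adapted with $X_0\le B$, $|X_{t+1}-X_t|\le K$, and $\mathbb E_t[X_{t+1}-X_t]\le-\gamma$ on $\{X_t>B\}$, where $0<\gamma\le K$. With $\theta=\gamma/K^2$, $\ \sup_t\mathbb Ee^{\theta(X_t-B)}\le4e$.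

*Proof.* **Comparison walk.** As in Section 1, we compare with a reflected walk, now in the sense of convex functions. Let $\xi_i$ be i.i.d. on $\{\pm K\}$ with mean $-\gamma$, $W_0=K$ and $W_{t+1}=\max(W_t+\xi_{t+1},K)$. (This $W_t$ is used only in this proof.) The claim is that $\mathbb Eg(X_t-B)\le\mathbb Eg(W_t)$ for every nondecreasing convex $g:\mathbb R\to[0,\infty)$. At $t=0$ it holds since $X_0-B\le0\le K$.

**Induction.** Let $\hat g(u)=g(\max(u,K))$ and $h(u)=\mathbb E\hat g(u+\xi_1)$. Both are nonnegative, nondecreasing and convex, and $\hat g\ge g$. On $\{X_t>B\}$ put $u=X_t-B$ and $\Delta=X_{t+1}-X_t\in[-K,K]$. By convexity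
$$\hat g(u+\Delta)\le\tfrac{K-\Delta}{2K}\,\hat g(u-K)+\tfrac{K+\Delta}{2K}\,\hat g(u+K).$$
The right side is affine and nondecreasing in $\Delta$, and $\mathbb E_t\Delta\le-\gamma$. At $\Delta=-\gamma$ the two coefficients are the probabilities of $\xi_1=-K$ and $\xi_1=K$, so $\mathbb E_tg(u+\Delta)\le\mathbb E_t\hat g(u+\Delta)\le h(u)$. On $\{X_t\le B\}$ we have $X_{t+1}-B\le K$, so $g(X_{t+1}-B)\le g(K)\le h(X_t-B)$, because $\hat g\ge g(K)$. Altogether, with the induction hypothesis applied to $h$,
$$\mathbb Eg(X_{t+1}-B)\le\mathbb Eh(X_t-B)\le\mathbb Eh(W_t)=\mathbb E\hat g(W_t+\xi_{t+1})=\mathbb Eg(W_{t+1}).$$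

**The walk.** Unrolling the recursion (Lindley), $W_t-K$ is distributed as $\max_{0\le s\le t}\sum_{i\le s}\xi_i$. This is at most the all-time maximum of the walk, which by gambler's ruin has the law of $K\mathcal G$ with $P(\mathcal G\ge j)=\varrho^j$, where $\varrho=\frac{1-s}{1+s}$ and $s=\gamma/K\in(0,1]$. We have $\varrho\le e^{-2s}$ (for $s<1$, $\ln\frac{1-s}{1+s}=-2(s+\frac{s^3}3+\cdots)$) and $1-\varrho=\frac{2s}{1+s}\le2s$. Hence
$$\mathbb Ee^{s\mathcal G}=\frac{1-\varrho}{1-\varrho e^s}\le\frac{2s}{1-e^{-s}}\le4,$$
the last step because $1-e^{-s}$ is concave and so at least $(1-e^{-1})s\ge s/2$ on $[0,1]$. Take $g(u)=e^{\theta u}$; since $\theta K=s\le1$, $\mathbb Ee^{\theta(X_t-B)}\le e^{s}\,\mathbb Ee^{s\mathcal G}\le4e$. $\square$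

**Why the maximum itself is not enough.** With coordinates $x_1,\dots,x_N$ one would like to apply Lemma 3 to $\max_kx_k$. This fails at ties. If $x_1=x_2$ make independent $\pm1$ steps of mean $-\gamma$, their maximum goes up unless both go down, so its drift is $1-2\big(\frac{1+\gamma}2\big)^2=1-\frac{(1+\gamma)^2}2$, which is positive for $\gamma<\sqrt2-1$. The cure is to smooth the maximum so that near-ties cost only a second-order term, while coordinates well below the maximum still have no influence.

**Lemma 4.** Let $\ell_1,\dots,\ell_N$ be adapted real processes with $\ell_k(0)=0$ and $|\Delta\ell_k|\le3$. Let $c_k>0$, $\eta\in(0,1)$, $0<\gamma\le1$, $x_k=c_k\ell_k$ and $M=\max(0,\max_kx_k)$. Suppose that for all $t,k$ either $\mathbb E_t\Delta\ell_k\le-\gamma$ ("$\ell_k$ is active") or $x_k\le(1-\eta)M$. Then $\sup_t\mathbb Ee^{\alpha\gamma M(t)}\le4e^{3/2}$, where $\alpha>0$ depends only on $N,(c_k),\eta$.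

*Proof.* **Step 1: the smoothed maximum.** We define $V$ and compare it with $M$. For $u\in\mathbb R^N$ let $\mathcal N(u)=\max(0,\max_ku_k)$, and put
$$V(x)=\min_u\big[\mathcal N(u)^2+\eta^{-1}|x-u|^2\big]^{1/2}.$$
Given a bound $\mathcal N(u)\le\mu$ with $\mu\ge0$, the best $u$ is $u_k=\min(x_k,\mu)$, so
$$V(x)^2=\min_{\mu\ge0}\Big[\mu^2+\eta^{-1}\sum_k\big((x_k-\mu)^+\big)^2\Big].$$
Let $M=\mathcal N(x)>0$. The bracket is strictly convex in $\mu$ with derivative $2\mu-2\eta^{-1}\sum_k(x_k-\mu)^+$. At $\mu=(1-\eta)M$ the sum is at least $M-(1-\eta)M=\eta M>\eta(1-\eta)M$, so the derivative is negative. At $\mu=M$ it is $2M>0$. So the minimizer $\mu^*$ satisfies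
$$(1-\eta)M<\mu^*<M,\qquad\sum_k(x_k-\mu^*)^+=\eta\mu^*.$$
With $u^*_k=\min(x_k,\mu^*)$ we have $\mathcal N(u^*)=\mu^*$. Taking $u=x$ gives $V\le M$, and clearly $V\ge\mu^*$. Hence $(1-\eta)M\le V\le M$. If $M=0$, then $u=x$ gives $V=0$.

**Step 2: regularity.** We need $V$ to be Lipschitz and $V^2$ to have a quadratic upper bound. Use the optimal $u$ for $x$ as a candidate for $x'$. Then $V(x')$ is at most the Euclidean norm of $(\mathcal N(u),\eta^{-1/2}|x'-u|)$, and $|x'-u|\le|x-u|+|x'-x|$, so $V(x')\le V(x)+\eta^{-1/2}|x'-x|$. By symmetry $|V(x)-V(x')|\le\eta^{-1/2}|x-x'|$. When $M>0$, use $u^*$ as a candidate for $x'$ and expand the square, noting $x_k-u_k^*=(x_k-\mu^*)^+$: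
$$V(x')^2\le V(x)^2+2\eta^{-1}\sum_k(x_k-\mu^*)^+(x'_k-x_k)+\eta^{-1}|x'-x|^2.$$

**Step 3: the drift.** We show that $V$ has negative drift when it is large. Let $x'=x(t+1)$, $c_-=\min c_k$, $c_+=\max c_k$, $\kappa=3c_+\sqrt N\ge|\Delta x|$. Only indices with $x_k>\mu^*>(1-\eta)M$ contribute to the sum, and by hypothesis these are active. So
$$\mathbb E_t[\Delta V^2]\le-2\eta^{-1}c_-\gamma\sum_k(x_k-\mu^*)^++\frac{\kappa^2}\eta=-2c_-\gamma\mu^*+\frac{\kappa^2}\eta\le-2c_-\gamma(1-\eta)M+\frac{\kappa^2}\eta.$$
Put $B=\kappa^2/(\eta c_-(1-\eta)\gamma)$. If $V>B$, then $M\ge V>B$, so $\kappa^2/\eta\le c_-\gamma(1-\eta)M$ and $\mathbb E_t[\Delta V^2]\le-c_-\gamma(1-\eta)M$. Since $\Delta(V^2)-2V\Delta V=(\Delta V)^2\ge0$, we have $\Delta V\le\Delta(V^2)/(2V)$, and therefore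
$$\mathbb E_t\Delta V\le-\frac{c_-(1-\eta)\gamma M}{2V}\le-\gamma',\qquad\gamma'=\tfrac12c_-(1-\eta)\gamma.$$

**Step 4: Lemma 3.** Apply it to $V$ with $K=\kappa\eta^{-1/2}$. By Step 2, $|\Delta V|\le K$; also $V=0\le B$ at time $0$, and $\gamma'\le c_+\le K$. Here $\theta=\gamma'\eta/\kappa^2$ and $\theta B=\gamma'/(c_-(1-\eta)\gamma)=\frac12$, so $\mathbb Ee^{\theta V}\le4e\cdot e^{1/2}=4e^{3/2}$. Since $V\ge(1-\eta)M$, the claim holds with $\alpha\gamma=\theta(1-\eta)$, that is, $\alpha=c_-(1-\eta)^2\eta/(2\kappa^2)$. $\square$

**Triangular case.** Suppose that whenever $\ell_k$ is not active, $\ell_k\le H\sum_{j<k}\ell_j^+$, with $H\ge1$. Then the hypothesis of Lemma 4 holds with $c_k=(2NH)^{-k}$ and $\eta=\frac12$, because $c_k/c_j\le(2NH)^{-1}$ for $j<k$ and $x_j^+\le M$, so that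
$$x_k\le H\sum_{j<k}\frac{c_k}{c_j}x_j^+\le HN(2NH)^{-1}M=\tfrac12M.$$

## 6. Tree components

Here is the method in its simplest form. In a (T)-component use the tree rule and take the processes $T_p$, one for each vertex $p$, deeper vertices first.

If some child of $p$ is nonempty, (2) and (4) give $\mathbb E_t\Delta T_p=\sum_{c\in\mathrm{ch}(p)}z_{cp}-\lambda_p$. For $p$ not the root this is $-z_{p,\mathrm{pa}(p)}\le-\epsilon$. For the root it is minus the slack of the root, again $\le-\epsilon$. If all children of $p$ are empty (or $p$ has none), (6) gives $T_p\le\sum_{g\in\mathrm{gc}(p)}T_g$, and the grandchildren are deeper, hence earlier in the order.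

So the triangular case of Lemma 4 applies with $\gamma=\epsilon/2$, $H=1$, $N\le n$. By (7) every non-root queue is at most $\sum_pT_p^+\le\sum_pM/c_p$, where $c_p$ is the weight of $T_p$. The non-root vertices are exactly those outside $\mathcal A_+$. Thus their total queue is at most a constant, depending only on $n$, times $M$.

## 7. A coin on the edge that closes the odd cycle

Now take a (U)-component.

**Deleting $e_0$ fails.** If we use the tree rule and never match along $e_0$, then $x=0$ and (3) says $\mathbb E_t\Delta S=2y>0$ always. Since $S\le\sum_iQ_i$, the expected number of waiting agents in the component is at least $2yt$. In the triangle of Section 1 with $\lambda_i=\frac13$ and only the edges $01$ and $12$ in use, the reward is at most the number of type-$1$ arrivals, with mean $t/3$, while the rule of Section 1 earns at least $t/2-\frac54$ in expectation (there $\epsilon=\frac16$). The regret is linear in $t$.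

**Always using $e_0$ spoils the other drifts.** Suppose an arriving $a$ is matched with $\rho$ whenever $Q_\rho>0$. Then $x=\lambda_a\mathbf 1\{Q_\rho>0\}$, and $S$ is fine: its drift is $2(y-\lambda_a)<0$ when $Q_\rho>0$. Let $s=\sum_{c\in\mathrm{ch}(a)}z_{ca}$, so $\lambda_a=m+y+s$. While $Q_\rho>0$ and some child of $a$ is nonempty, (2) and (4) give $T_a$ the drift $s-(\lambda_a-x)=s\ge0$. For even $j$ with $2\le j\le2k-2$ and some child of $v_j$ nonempty, $T_{v_j}$ has drift $-z_j+(x-y)=-z_j+m+s$, which may be positive. The drift inequalities of Section 6 are lost.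

The two computations say what is wanted. For $S$ we need $x-y>0$ when $Q_\rho>0$. For $T_a$ and the even $T_{v_j}$ we need $x-y$ to be smaller than $m$ and $z_j$, which we know only to be at least $\epsilon$. So let a coin make $x-y$ equal to $\epsilon/2$ when $Q_\rho>0$. The odd $T_{v_j}$ see $x-y$ with the opposite sign, and $-z_j+y$ (when $x=0$) can be positive. But $S$ sees the same term, so half of $S$ can be subtracted to cancel it exactly.

**Policy $\Pi$.** Every arrival follows the tree rule, with one exception in each (U)-component. An arriving $a$ first flips an independent coin with heads probability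
$$q=\frac{z_{e_0}+\epsilon/2}{\lambda_a}<1,\qquad\text{since }\lambda_a\ge z_{e_0}+z_{av_1}\ge z_{e_0}+\epsilon .$$
If the coin shows heads and $Q_\rho>0$, it is matched with $\rho$; otherwise it follows the tree rule.

Each decision uses only the arriving type, the availability of some of its neighbors in $G$, and probabilities determined by $(G,r,\lambda)$. So $\Pi$ is a local availability-based policy, and it is a near-tree rule, so Section 4.3 applies.

**Theorem 1.** There are constants $C_n,\bar A_n,\bar a_n>0$ depending only on $n$ such that, for every $(G,r)$ and every $\lambda$ satisfying GPG with gap $\epsilon$, policy $\Pi$ satisfies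
$$\sup_t\mathrm{Regret}(t)\le C_n\,r_{\max}\,\epsilon^{-1},\qquad\sup_t\mathbb E\exp\Big(\bar a_n\,\epsilon\sum_{i\notin\mathcal A_+}Q_i(t)\Big)\le\bar A_n.$$

So a local availability-based policy with the optimal $O(\epsilon^{-1})$ scaling exists on general networks.

*Proof.* (T)-components were treated in Section 6. Consider a (U)-component.

**Step 1: the coordinates.** We list the processes for Lemma 4. Under $\Pi$, $x=\lambda_aq\,\mathbf 1\{Q_\rho>0\}$, so
$$x=\left(y+\tfrac\epsilon2\right)\mathbf 1\{Q_\rho>0\},\qquad x-y\le\tfrac\epsilon2.\tag{8}$$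
Set $L_j=T_{v_j}-\frac12S$ for odd $j$, $1\le j\le2k-1$. Use the following processes in this order:

1. $T_p$ for off-cycle $p$ and for $p=v_j$ with $j$ even, deeper vertices first (this includes $T_a$ and $T_\rho$);
2. $L_1,L_3,\dots,L_{2k-1}$;
3. $S$.

There are at most $n+1$ of them, all start at $0$, and all increments are at most $\frac32$ in absolute value.

**Step 2: the first group.** We show that each $T_p$ of this group is active with $\gamma=\epsilon/2$ or bounded by deeper ones. Suppose some child of $p$ is nonempty. By (2), (4) and (8):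

* if $p$ is off-cycle, $\mathbb E_t\Delta T_p=\sum_cz_{cp}-\lambda_p=-z_{p,\mathrm{pa}(p)}\le-\epsilon$;
* if $p=a$, $\mathbb E_t\Delta T_a=\sum_cz_{ca}-\lambda_a+x=-m-y+x\le-\epsilon+\frac\epsilon2=-\frac\epsilon2$;
* if $p=v_j$ with $j$ even, $2\le j\le2k-2$, then $\mathbb E_t\Delta T_p=-z_j+(x-y)\le-\frac\epsilon2$;
* if $p=\rho$, then $Q_\rho=0$ by the invariant, so $x=0$. As $\lambda_\rho=\sum_cz_{c\rho}+y$, $\mathbb E_t\Delta T_\rho=-y+(x-y)=-2y\le-2\epsilon$.

If all children of $p$ are empty, (6) gives $T_p\le\sum_{g\in\mathrm{gc}(p)}T_g$. The grandchildren of an off-cycle vertex and of $a$ are off-cycle. Those of $v_j$, $j\ge2$ even, are off-cycle or equal to $v_{j-2}$. So all of them belong to the first group and are deeper.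

**Step 3: the second group.** We show the same for $L_j$. Let $j$ be odd. If some child of $v_j$ is nonempty, then by (2) and (4) $\mathbb E_t\Delta T_{v_j}=-z_j-(x-y)$, and with (3)
$$\mathbb E_t\Delta L_j=-z_j-(x-y)-(y-x)=-z_j\le-\epsilon.$$
If all children of $v_j$ are empty, use (6). For $j\ge3$, $T_{v_j}\le T_{v_{j-2}}+\sum_gT_g^+$ over off-cycle grandchildren $g$. Subtracting $\frac12S$ on both sides, $L_j\le L_{j-2}+\sum_gT_g^+$. For $j=1$ all grandchildren are off-cycle (they are children of $a$ or of off-cycle vertices), and $S\ge-T_\rho$ by (7), so $L_1\le\sum_gT_g^++\frac12T_\rho^+$. The right sides involve only earlier processes. In particular $S$, which comes last, is not needed to bound $L_1$.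

**Step 4: $S$.** If $Q_\rho>0$, then by (3) and (8) $\mathbb E_t\Delta S=2(y-x)=-\epsilon$. If $Q_\rho=0$, then $S=-T_\rho$, and (5) applied to $\rho$ gives
$$S\le\sum_{c\in\mathrm{ch}(\rho)}T_c\le L_{2k-1}+\tfrac12S+\sum_{c\in\mathrm{ch}(\rho)\text{ off-cycle}}T_c^+,$$
because the only cycle vertex among the children of $\rho$ is $v_{2k-1}$. Solving for $S$, $S\le2L_{2k-1}^++2\sum_cT_c^+$.

**Step 5: back to the queues.** The triangular case of Lemma 4 applies with $\gamma=\epsilon/2$, $H=2$, $N\le n+1$. By (7) every queue of the component is at most $S^++\sum_pT_p^+$, the sum over the vertices $p$ of the component. For odd $j$, $T_{v_j}^+\le L_j^++\frac12S^+$. So every queue is at most $(n+2)\sum_k\ell_k^+$, and the total queue of the component is at most $n(n+2)\sum_kM/c_k$, a constant depending only on $n$ times $M$.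

**Step 6: all components.** By Section 6 and Step 5 there is $a'>0$ depending only on $n$ such that, for every component with vertex set $\mathcal K$, the variable $Y_{\mathcal K}=\sum_{i\in\mathcal K\setminus\mathcal A_+}Q_i(t)$ satisfies $\mathbb E\exp(a'\epsilon Y_{\mathcal K})\le A'=4e^{3/2}$ for all $t$. Let there be $\nu\le n$ components. By Hölder's inequality with $\nu$ equal exponents,
$$\mathbb E\exp\Big(\frac{a'}n\epsilon\sum_{\mathcal K}Y_{\mathcal K}\Big)\le\mathbb E\prod_{\mathcal K}\exp\Big(\frac{a'}\nu\epsilon Y_{\mathcal K}\Big)\le\prod_{\mathcal K}\big(\mathbb E\exp(a'\epsilon Y_{\mathcal K})\big)^{1/\nu}\le A'.$$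
This is the exponential bound, with $\bar a_n=a'/n$ and $\bar A_n=A'$. Since $u\le e^u$, $\mathbb E\sum_{i\notin\mathcal A_+}Q_i(t)\le\bar A_n/(\bar a_n\epsilon)$, and Lemma 2 gives $\mathrm{Regret}(t)\le r_{\max}\bar A_n/(\bar a_n\epsilon)$. $\blacksquare$

## 8. Priorities in place of the coin

Can the coin be removed? Put $\rho$ into the priority list of $a$, after the children of $a$ and before $v_1$. Now $x=\lambda_a$ when $Q_\rho>0$ and all children of $a$ are empty, and $x=0$ otherwise.

Consider a pentagon, so $k=2$ and $a$ has no children. When $Q_\rho>0$ and $Q_{v_1}>0$, the drift of $T_{v_2}$ is $-z_2+(\lambda_a-y)=-z_2+m$. This is where the proof of Theorem 1 stops. We can choose which cycle edge plays the role of $\{a,v_1\}$. If it is one with the smallest $z$, the drift is $\le0$, but it may be exactly $0$.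

Step 3 of Section 7 suggests adding a multiple of $S$. By (3), $T_{v_j}+\frac12S$ has drift exactly $-z_j$ for even $j$. But then the inequalities are no longer triangular: $S$ is bounded through $L_{2k-1}$, that through $L_1$ and $T_\rho$, that through the even coordinates, and these now through $S$. With $bS$ in place of $\frac12S$ the product of the coefficients around this loop will turn out to be $b/(1-b)$, which is $1$ at $b=\frac12$. So $b$ must be strictly less than $\frac12$, and then the term $(1-2b)(x-y)$ is left over. The quantity $W_a$ also contains $y-x$ in its drift. Adding $(1-2b)W_a$ removes the leftover at the price of $(1-2b)m$, which is affordable if $m$ is not much larger than $z_j$.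

**The priority policy.** Fix $R\ge1$. In each (U)-component choose the labeling so that the cycle edge $\{v_0,v_1\}$ satisfies $z_{v_0v_1}\le R\,z_f$ for all cycle edges $f$. For example, with $R=1$ take a cycle edge of minimal $z^*$.

**Policy $\Pi^{\rm st}$** (fixed priority lists; unlisted neighbors are never used):

* $i\ne a$: children (fixed order), then the parent if there is one (so $\rho$ lists only its children);
* $a$: children, then $\rho$, then $v_1$.

In (T)-components this is the tree rule. In (U)-components it is a near-tree rule: $a$ departs from the tree rule exactly when its children are empty and $Q_\rho>0$.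

**Theorem 2.** There are $C_{n,R},\bar A_{n,R},\bar a_{n,R}>0$ (depending only on $n$ and $R$) such that, for every $(G,r)$ and every $\lambda$ satisfying GPG with gap $\epsilon$, $\Pi^{\rm st}$ satisfies
$$\sup_t\mathrm{Regret}(t)\le C_{n,R}\,r_{\max}\,\epsilon^{-1},\qquad\sup_t\mathbb E\exp\Big(\bar a_{n,R}\,\epsilon\sum_{i\notin\mathcal A_+}Q_i(t)\Big)\le\bar A_{n,R}.$$
In particular (with $R=1$) a deterministic local static priority policy achieves all-time regret $O(\epsilon^{-1})$ on all networks satisfying GPG.

*Proof.* (T)-components are as in Section 6. Consider a (U)-component. All of Section 4.3 holds, with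
$$x=\lambda_a\mathbf 1\{Q_\rho>0,\ \text{all children of }a\text{ empty}\}.\tag{9}$$
So $x=0$ when some child of $a$ is nonempty, and (4) then reads $\sum_c\mathbb E_tX_{ca}=\lambda_a$. As before $\lambda_a=m+y+s$, $s=\sum_{c\in\mathrm{ch}(a)}z_{ca}$.

**Step 1: the coordinates.** Put
$$b=\tfrac12-\tfrac1{4R}\in[\tfrac14,\tfrac12),\qquad\delta=1-2b=\tfrac1{2R}\le\tfrac12.$$
Define
$$L'_j=T_{v_j}+bS+\delta W_a\ (j\text{ even},\ 2\le j\le2k-2),\qquad L_j=T_{v_j}-\tfrac12S\ (j\text{ odd},\ 1\le j\le2k-1),\qquad S'=S+2T_a.$$
The term $2T_a$ in $S'$ is there because $S$ alone has drift $2y>0$ when $Q_\rho>0$ but $a$ is busy with its children. Let $P_0$ consist of the off-cycle vertices and $a$, and put $O=\sum_{p\in P_0}T_p^+$. For $p\in P_0$ all children are off-cycle, so by (5)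
$$T_p\le O,\qquad-T_p\le\sum_{c\in\mathrm{ch}(p)}T_c\le O\qquad(p\in P_0).\tag{10}$$
The processes for Lemma 4 are $T_p$ ($p\in P_0$), the $L'_j$, $T_\rho$, the $L_j$ and $S'$: at most $n+1$ in all. All start at $0$ and have increments at most $3$ in absolute value.

**Step 2: active drifts.** We show that each process has drift $\le-\epsilon/2$ in the situation indicated.

*$T_p$, $p\in P_0$, some child of $p$ nonempty.* For off-cycle $p$ the drift is $-z_{p,\mathrm{pa}(p)}$, and for $p=a$ it is $s-\lambda_a=-(m+y)$, by (2) with $\sigma_p=0$ and (4).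

*$L'_j$, some child of $v_j$ nonempty.* By (2)–(4) the drift is
$$-z_j+(x-y)+2b(y-x)+\delta\big(m+y-x-\mathbb E_tX_{av_1}\big).$$
The coefficient of $x-y$ is $1-2b-\delta=0$. What remains is $-z_j+\delta m-\delta\,\mathbb E_tX_{av_1}\le-z_j+\frac m{2R}\le-\frac12z_j\le-\frac\epsilon2$, using $m\le Rz_j$.

*$T_\rho$, some child of $\rho$ nonempty.* Then $Q_\rho=0$, so $x=0$ and the drift is $-y+(x-y)=-2y$.

*$L_j$, some child of $v_j$ nonempty.* The drift is $-z_j-(x-y)-(y-x)=-z_j$.

*$S'$, when $Q_\rho>0$.* If some child of $a$ is nonempty, then $x=0$, and the drift is $2y+2(s-\lambda_a)=-2m$. If all children of $a$ are empty, then $x=\lambda_a$, and $\mathbb E_t\Delta T_a\le s$ by (2), so the drift is at most $2(y-\lambda_a)+2s=-2m$.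

**Step 3: bounds when inactive.** We now treat the complementary situations: all children empty, or $Q_\rho=0$ for $S'$.

*$T_p$, $p\in P_0$.* By (6), $T_p\le\sum_{g\in\mathrm{gc}(p)}T_g$, with $g$ off-cycle and deeper.

*$L'_2$ (present if $k\ge2$).* Here all children of $v_2$ are empty, so $T_{v_2}=-T_{v_1}-\sum_{c\in\mathrm{ch}(v_2),\,c\ne v_1}T_c$. By (5), $-\sum_{c\ne v_1}T_c$ is at most a sum of $T_g$ over distinct off-cycle vertices $g$, hence at most $O$. Also, by (1),
$$T_{v_1}=\sum_{c\in\mathrm{ch}(v_1)}(Q_c-T_c)\ge Q_a-T_a-\sum_{c\in\mathrm{ch}(v_1),\,c\ne a}T_c\ge Q_a-T_a-O.$$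
So $T_{v_2}\le-Q_a+T_a+2O$. Since $W_a=Q_a-T_a$,
$$L'_2\le-(1-\delta)Q_a+(1-\delta)T_a+bS+2O\le bS+3O\le b\,S'^++4O,$$
where the last step uses $S=S'-2T_a\le S'+2O$ and $b\le\frac12$.

*$L'_j$, $j\ge4$ even.* By (6), $T_{v_j}\le T_{v_{j-2}}+O$, so $L'_j\le L'_{j-2}+O$.

*$T_\rho$.* If $k\ge2$, (6) gives $T_\rho\le T_{v_{2k-2}}+O=L'_{2k-2}-bS-\delta W_a+O$. Since $-S\le T_\rho$ and $-\delta W_a=\delta(T_a-Q_a)\le\delta O\le O$, we get $(1-b)T_\rho\le L'_{2k-2}+2O$. As $1-b\ge\frac12$,
$$T_\rho\le\tfrac1{1-b}L'^+_{2k-2}+4O.$$
If $k=1$, the grandchildren of $\rho$ lie in $P_0$, so $T_\rho\le O\le\frac b{1-b}S'^++4O$.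

*$L_1$.* The grandchildren of $v_1$ are off-cycle, so $L_1\le O-\frac12S\le\frac12T_\rho^++O$ by (7).

*$L_j$, $j\ge3$ odd.* By (6), $L_j\le L_{j-2}+O$.

*$S'$, when $Q_\rho=0$.* Then $S=-T_\rho\le\sum_{c\in\mathrm{ch}(\rho)}T_c\le L_{2k-1}+\frac12S+O$ by (5), so $S\le2L_{2k-1}^++2O$ and $S'\le2L_{2k-1}^++4O$.

**Step 4: weights for a loop of gain less than one.** We verify the hypothesis of Lemma 4. Arrange the processes other than $T_p$, $p\in P_0$, cyclically as
$$S'\to L'_2\to L'_4\to\cdots\to L'_{2k-2}\to T_\rho\to L_1\to L_3\to\cdots\to L_{2k-1}\to S'$$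
(for $k=1$: $S'\to T_\rho\to L_1\to S'$). Name them $\ell_1,\dots,\ell_{N_1}$ in this cyclic order, $N_1=2k+1$, indices mod $N_1$. By Steps 2 and 3, whenever $\ell_{i+1}$ is inactive (drift not $\le-\epsilon/2$), $\ell_{i+1}\le\omega_i\ell_i^++4O$. The gains $\omega_i$ are $b$ into $L'_2$, $\frac1{1-b}$ into $T_\rho$, $\frac12$ into $L_1$, $2$ into $S'$, and $1$ elsewhere; for $k=1$ the gain from $S'$ into $T_\rho$ is $\frac b{1-b}$. In both cases
$$\prod_i\omega_i=b\cdot\tfrac1{1-b}\cdot\tfrac12\cdot2=\tfrac b{1-b}=:\beta\in(0,1).$$
(In a pentagon with $R=1$ we have $b=\frac14$, the loop is $S'\to L'_2\to T_\rho\to L_1\to L_3\to S'$ with gains $\frac14,\frac43,\frac12,1,2$, and $\beta=\frac13$.)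

Let $\vartheta=\beta^{1/N_1}<1$, $A_1=1$ and $A_{i+1}=\omega_iA_i/\vartheta$. This closes up around the cycle because $\prod_i(\omega_i/\vartheta)=1$. Give $\ell_i$ the weight $1/A_i$. List the processes $T_p$, $p\in P_0$, with deeper $p$ first, and give the $k'$-th of them the weight $D_0(2n)^{-k'}$. In terms of $M$ for these weights, $T_p^+\le(2n)^{k'}M/D_0$, so $O\le n(2n)^nM/D_0$. Choose $D_0$ so large that
$$\frac{4O}{\min_iA_i}\le\frac{1-\vartheta}2M\quad\text{always},\qquad\text{for instance }D_0=\frac{8n(2n)^n}{(1-\vartheta)\min_iA_i},$$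
with this choice made for each of the finitely many $k\le n$; everything depends only on $n$ and $R$.

Put $\eta=\frac{1-\vartheta}2\le\frac12$. An inactive $T_p$, $p\in P_0$, has weighted value at most $\sum_{j<k'}(2n)^{-(k'-j)}M\le n(2n)^{-1}M=\frac12M\le(1-\eta)M$. An inactive $\ell_{i+1}$ has weighted value
$$\frac{\ell_{i+1}}{A_{i+1}}\le\frac{\omega_i\,\ell_i^+}{A_{i+1}}+\frac{4O}{A_{i+1}}\le\frac{\omega_iA_i}{A_{i+1}}M+\frac{1-\vartheta}2M=\vartheta M+\frac{1-\vartheta}2M=\frac{1+\vartheta}2M=(1-\eta)M.$$
So Lemma 4 applies with $\gamma=\epsilon/2$, and all constants depend only on $n$ and $R$.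

**Step 5: back to the queues.** We bound every $T_p^+$ and $S^+$ by a constant times $M$. This is clear for $O$, for $|T_p|\le O$ with $p\in P_0$, and for $T_\rho^+$. Next, $S^+\le S'^++2O$, since $S=S'-2T_a$, and $S^-\le T_\rho^+$ by (7). For odd $j$, $T_{v_j}^+\le L_j^++\frac12S^+$. For even $j$, $2\le j\le2k-2$, $T_{v_j}=L'_j-bS-\delta W_a$ and $-W_a\le T_a$ give $T_{v_j}^+\le L'^+_j+bS^-+\delta T_a^+$. By (7) every queue of the component is at most $S^++\sum_pT_p^+$, hence at most a constant times $M$. Hölder's inequality over the components, $u\le e^u$ and Lemma 2 finish the proof exactly as in Step 6 of Theorem 1. $\blacksquare$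

**Remark (what the priority policy must know).** $\Pi^{\rm st}$ needs only $(\mathcal E_+,\mathcal A_+)$ and, per odd cycle, an edge that is smallest up to the factor $R$. By contrast, $\Pi$ needs the value of $q$.

**Remark (tails of the loss).** By Lemma 2, for both policies the pathwise loss is at most $r_{\max}\sum_{i\notin\mathcal A_+}Q_i(t)$, so it has exponential tails at scale $\epsilon^{-1}$. Since $u^p\le C_pe^u$ for $u\ge0$, with $C_p$ depending only on $p$, its $p$-th moment is $O(\epsilon^{-p})$ for every $p\ge1$, uniformly in $t$.
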